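\title{A transitive system of three subspaces in an infinite-dimensional Hilbert space}

\begin{abstract}
We construct three closed subspaces of $\ell^2\oplus\ell^2$ such that the only bounded operators leaving all three invariant are the scalars. In particular, an indecomposable system of three subspaces exists in an infinite-dimensional Hilbert space. The construction gives continuum many such systems, with no nonzero morphisms between different ones. We also show that three is the least number of subspaces for which this can happen, and that an indecomposable system of three subspaces in a nonzero space $H$ exists exactly when $\dim H\in\{1,2,\aleph_0\}$.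
\end{abstract}

\section{The question and the results}

Hilbert spaces are complex, $\dim H$ is the cardinality of an orthonormal basis of $H$, and operators are bounded and linear. A \emph{system of $n$ subspaces} is a tuple $\mathcal S=(H;E_1,\dots,E_n)$ of closed subspaces $E_i$ of a Hilbert space $H$; it is \emph{nonzero} if $H\ne0$. For a second system $\mathcal T=(K;F_1,\dots,F_n)$, let $\mathrm{Hom}(\mathcal S,\mathcal T)$ be the set of operators $P\colon H\to K$ with $P(E_i)\subset F_i$ for all $i$, and let $\mathrm{End}(\mathcal S)=\mathrm{Hom}(\mathcal S,\mathcal S)$. The systems are \emph{isomorphic} if some invertible operator $\varphi\colon H\to K$ satisfies $\varphi(E_i)=F_i$ for all $i$. Since $\varphi$ need not be unitary, angles are forgotten: any two pairs of distinct lines in $\mathbb C^2$ are isomorphic. What survives is the pattern of intersections and sums, together with one piece of analysis, namely whether a sum such as $E_1+E_2$ is closed.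

The \emph{direct sum} is $\mathcal S\oplus\mathcal T=(H\oplus K;E_1\oplus F_1,\dots,E_n\oplus F_n)$. A system is \emph{decomposable} if it is isomorphic to a direct sum of two nonzero systems, and \emph{indecomposable} otherwise. We use this notion in the following form: \emph{$\mathcal S$ is indecomposable if and only if the only idempotents $p=p^2$ in $\mathrm{End}(\mathcal S)$ are $0$ and $I$}. Indeed, a decomposition gives such an idempotent, the projection onto the first summand carried over to $H$. Conversely, let $p\ne0,I$ be an idempotent in $\mathrm{End}(\mathcal S)$. Then $H'=\ker(I-p)$ and $H''=\ker p$ are closed and nonzero, addition $H'\oplus H''\to H$ has the bounded inverse $x\mapsto(px,x-px)$, and it maps $(E_i\cap H')\oplus(E_i\cap H'')$ onto $E_i$ because $px$ and $x-px$ lie in $E_i$ when $x$ does. We call $\mathcal S$ \emph{transitive} if $\mathrm{End}(\mathcal S)=\mathbb CI$. A transitive system is indecomposable.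

The question, which comes from Enomoto and Watatani \cite{EW}, is this: \emph{does there exist an indecomposable system of three subspaces in an infinite-dimensional Hilbert space?}

One example shows why three is the critical number. For a Hilbert space $K\neq0$ let
\[
\mathcal D(K)=(K\oplus K;\ K\oplus0,\ 0\oplus K,\ \Delta),\qquad \Delta=\{(y,y):y\in K\}.
\]
An operator preserving the first two subspaces has the form $T\oplus T'$, and it preserves $\Delta$ exactly when $T=T'$. So $\mathrm{End}(\mathcal D(K))=\{T\oplus T\}$ is a copy of the algebra of all operators on $K$. For $K=\mathbb C$ this is a transitive system of three lines in $\mathbb C^2$; for $\dim K\ge2$ it is decomposable. Now add a fourth subspace, the graph $\{(y,Ay):y\in K\}$ of an operator $A$. It is preserved by $T\oplus T$ exactly when $TA=AT$. Take for $A$ the shift $Ze_n=e_{n+1}$ on $\ell^2$. If $TZ=ZT$ and $Te_0=\sum a_ne_n$, then $Te_n=Z^nTe_0$, and $T^2=T$ says that the formal power series $a=\sum a_nz^n$ satisfies $a^2=a$; hence $a=0$ or $a=1$, and $T=0$ or $T=I$. So four subspaces give an infinite-dimensional indecomposable system at once: three of them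 set up coordinates and the fourth stores an operator.

With three subspaces there seems to be no room for an operator, and finite dimensions confirm this. There a system of three subspaces is a representation, by inclusion maps, of the quiver of type $D_4$ with three arrows into the central vertex. By Gabriel's theorem \cite{Gabriel} (for three subspaces see also Brenner \cite{Brenner}), the dimension vector of an indecomposable representation is a positive root of $D_4$, and its central coordinate $\dim H$ is at most $2$. One would therefore guess that the answer is no. It is yes.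

\begin{theorem}\label{thm:main}
There are systems $\mathcal S_\theta$ $(0<\theta\le1)$ of three subspaces $E_1,E_2,E_3$ of $H=\ell^2\oplus\ell^2$ with
\[
\mathrm{End}(\mathcal S_\theta)=\mathbb CI,\qquad \mathrm{Hom}(\mathcal S_\theta,\mathcal S_{\theta'})=0\quad(\theta\ne\theta').
\]
In particular each $\mathcal S_\theta$ is indecomposable, and the $\mathcal S_\theta$ are pairwise non-isomorphic. Moreover $E_i\cap E_j=0$ and $\overline{E_i+E_j}=H$ for $i\ne j$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(1)] For $n\le2$, an indecomposable system of $n$ subspaces in a nonzero space $H$ has $\dim H=1$. For every $n\ge3$ there are continuum many pairwise non-isomorphic transitive systems of $n$ subspaces in a separable infinite-dimensional space $H$.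
\item[(2)] An indecomposable system of three subspaces in a nonzero space $H$ exists if and only if $\dim H\in\{1,2,\aleph_0\}$. In each of these dimensions a transitive one exists. For $\dim H=\aleph_0$ there are exactly continuum many isomorphism classes of indecomposable systems.
\end{enumerate}
\end{theorem}

The missing room is found in sums that are dense but not closed. Section~\ref{sec:necessary} shows, without quiver theory, that a single closed sum $E_i+E_j$ forces $\dim H\le2$. Section~\ref{sec:distort} produces non-closed sums by distorting $\mathcal D(K)$ and turns the problem into one about approximate commutation with an operator $B$. Section~\ref{sec:choice} chooses $B$, and Sections~\ref{sec:proofA} and~\ref{sec:proofB} prove the theorems.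

\section{Necessary conditions: dense, non-closed sums}\label{sec:necessary}

The cheapest idempotents have rank one, and their absence already fixes the lattice pattern.

\begin{lemma}\label{lem:rankone}
Let $(H;E_1,E_2,E_3)$ be indecomposable with $\dim H\ge2$. Then $E_i\cap E_j=0$ and $\overline{E_i+E_j}=H$ for $i\ne j$, and no $E_i$ is $0$.
\end{lemma}

\begin{proof}
Let $x\in H$ and let $f$ be a bounded functional with $f(x)=1$. Then $p=f(\cdot)\,x$ is an idempotent of rank one, so $p\ne0,I$. It leaves a subspace $E$ invariant if $x\in E$ or $f(E)=0$. By indecomposability, no pair $(x,f)$ satisfies one of these two conditions for each of $E_1,E_2,E_3$. Let $\{i,j,k\}=\{1,2,3\}$.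

Suppose $0\ne x\in E_i\cap E_j$. If $x\in E_k$, any $f$ with $f(x)=1$ gives a forbidden pair. If $x\notin E_k$, then, $E_k$ being closed, there is an $f$ with $f(E_k)=0$ and $f(x)=1$, again forbidden.

Suppose $\overline{E_i+E_j}\ne H$, and take $f\ne0$ vanishing on $E_i+E_j$. If $f(E_k)=0$, take any $x$ with $f(x)=1$; otherwise take $x\in E_k$ with $f(x)=1$. Either pair is forbidden.

Finally, if $E_k=0$, then $E_i=\overline{E_i+E_k}=H$ and $E_j=\overline{E_j+E_k}=H$, so $E_i\cap E_j=H\ne0$.
\end{proof}

If one of the sums is closed, two of the subspaces can be made orthogonal complements. The system is then described by two orthogonal projections, and the spectral theorem decomposes it.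

\begin{proposition}\label{prop:closed}
Let $(H;E_1,E_2,E_3)$ be indecomposable. If $E_i+E_j$ is closed for some $i\ne j$, then $\dim H\le2$.
\end{proposition}

\begin{proof}
Let $\dim H\ge2$ and let $E_1+E_2$ be closed. By Lemma~\ref{lem:rankone}, addition maps the orthogonal direct sum $E_1\oplus E_2$ bijectively onto $H$, and its inverse is bounded by the open mapping theorem. Passing to an isomorphic system, we may assume $E_2=E_1^\perp$. Let $P,Q$ be the orthogonal projections onto $E_1,E_3$. An orthogonal projection that commutes with $P$ and $Q$ leaves invariant the ranges $E_1,E_2,E_3$ of $P$, $I-P$, $Q$, so it is $0$ or $I$.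

The self-adjoint operator $(P-Q)^2=P+Q-PQ-QP$ commutes with $P$ and $Q$:
\[
P(P-Q)^2=P-PQP=(P-Q)^2P,\qquad Q(P-Q)^2=Q-QPQ=(P-Q)^2Q .
\]
Recall that the spectral projections of a self-adjoint operator commute with every operator that commutes with it, and that a self-adjoint operator all of whose spectral projections are $0$ or $I$ is a scalar. Hence $(P-Q)^2=sI$, and the first identity gives $PQP=(1-s)P$.

By Lemma~\ref{lem:rankone} there is $x\in E_1$, $x\ne0$. The space $N=\mathrm{span}\{x,Qx\}$ is invariant under $Q$, and under $P$ because $Px=x$ and $PQx=PQPx=(1-s)x$. As $P,Q$ are self-adjoint, $N^\perp$ is invariant too, so the orthogonal projection onto $N$ commutes with $P$ and $Q$. It is nonzero, hence $N=H$ and $\dim H\le2$.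
\end{proof}

In finite dimensions every sum is closed, so $\dim H\le2$. In infinite dimensions an indecomposable system must have trivial intersections and three sums that are dense and not closed.

\section{Distorting the diagonal system}\label{sec:distort}

In $\mathcal D(K)$ any two of the subspaces meet in $0$ and add up to $K\oplus K$. Apply to it an injective operator $\Phi$ whose range is dense but not closed. The images of the three subspaces still meet in $0$, and any two of them add up to the range of $\Phi$. This is the pattern we need, provided that the three images are closed. An operator on $K\oplus K$ that fixes $K\oplus0$ pointwise has the form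
\[
\Phi=\begin{pmatrix}I&B\\0&C\end{pmatrix},\qquad \Phi(x,y)=(x+By,\,Cy).
\]
It is injective when $C$ is, and its range is $K\oplus CK$.

\begin{definition}
Let $B,C$ be operators on $K$ such that $C$ is injective with dense range and $B$, $B+I$ are invertible. Then $\mathcal S(B,C)=(K\oplus K;E_1,E_2,E_3)$, where
\[
E_1=K\oplus0,\qquad E_2=\{(By,Cy):y\in K\},\qquad E_3=\{((B+I)y,Cy):y\in K\}
\]
are the images under $\Phi$ of $K\oplus0$, $0\oplus K$ and $\Delta$.
\end{definition}

The subspace $E_2$ is closed, because $\|(By,Cy)\|\ge\|B^{-1}\|^{-1}\|y\|$ and an operator that is bounded below has closed range; the same holds for $E_3$ with $B+I$ in place of $B$. By the discussion above,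
\begin{equation}\label{eq:sums}
E_i\cap E_j=0,\qquad E_i+E_j=K\oplus CK\ \text{ is dense}\qquad(i\ne j).
\end{equation}
An endomorphism $T\oplus T$ of $\mathcal D(K)$ survives the distortion if $\Phi(T\oplus T)\Phi^{-1}$, defined on the range of $\Phi$, is bounded. The next lemma computes this condition and shows that there are no other morphisms.

\begin{lemma}\label{lem:reduction}
An operator $P$ on $K\oplus K$ lies in $\mathrm{Hom}(\mathcal S(B,C),\mathcal S(B',C))$ if and only if
\begin{equation}\label{eq:red}
P=\begin{pmatrix}T&X\\0&T'\end{pmatrix}\qquad\text{with}\qquad T'C=CT,\qquad XC=B'T-TB .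
\end{equation}
In that case $X$ and $T'$ are determined by $T$.
\end{lemma}

\begin{proof}
Let $P$ be a morphism. It preserves $K\oplus0$, so it has the block form in \eqref{eq:red}. For $y\in K$ the vector $P(By,Cy)=(TBy+XCy,\,T'Cy)$ equals $(B'y',Cy')$ for some $y'$. The first coordinate gives $y'=T_2y$ with $T_2=B'^{-1}(TB+XC)$. Thus
\[
TB+XC=B'T_2,\qquad T'C=CT_2 .
\]
For the third subspaces, with $T_3=(B'+I)^{-1}(T(B+I)+XC)$, we get
\[
T(B+I)+XC=(B'+I)T_3,\qquad T'C=CT_3 .
\]
Since $CT_2=CT_3$ and $C$ is injective, $T_2=T_3$. Subtracting the two left-hand equations gives $T=T_2$, and \eqref{eq:red} follows. Conversely, \eqref{eq:red} gives $P(By,Cy)=(B'Ty,CTy)$ and $P((B+I)y,Cy)=((B'+I)Ty,CTy)$, so $P$ is a morphism. Finally, \eqref{eq:red} prescribes $X$ and $T'$ on the dense subspace $CK$.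
\end{proof}

Take $B'=B$, and call $T$ \emph{admissible} for $(B,C)$ if there are operators $T',X$ with $CT=T'C$ and $BT-TB=XC$. The map $P\mapsto T$ is multiplicative, because the blocks are triangular, and injective by the lemma. So it identifies $\mathrm{End}(\mathcal S(B,C))$ with the algebra of admissible operators, and idempotents correspond to idempotents.

If $C$ is invertible, every $T$ is admissible and we are back at $\mathcal D(K)$. If $C$ is very small, the condition $BT-TB=XC$ says that $T$ almost commutes with $B$: the operator $B$ is stored as if there were a fourth subspace. The condition $CT=T'C$ has no counterpart in the four-subspace example, and it helps. There $A\oplus A$ is always an endomorphism, whereas here $B$ itself need not be admissible, so transitivity is not excluded. The difficulty is the word ``almost''.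

\section{Choosing the operators}\label{sec:choice}

From now on $K=\ell^2$ with orthonormal basis $e_0,e_1,e_2,\dots$, and $T_{nm}=\langle Te_m,e_n\rangle$ is the entry of $T$ in row $n$ and column $m$. Let
\[
Ce_m=c_me_m,\qquad c_m=2^{-m^3}\quad(m\ge0).
\]
The operator $C$ is injective, and its range contains every $e_m$, so it is dense. The range is not closed: otherwise $C$ would be invertible, but $\|Ce_m\|\to0$.

The equation $CT=T'C$ reads $c_nT_{nm}=c_mT'_{nm}$, so the entries of $T$ above the diagonal are tiny; and column $m$ of $XC$ has norm at most $\|X\|c_m$. The idealized problem replaces ``tiny'' by ``zero'': find $B$ such that every lower triangular $T$ commuting with $B$ is scalar. The backward shift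
\[
Le_0=0,\qquad Le_m=e_{m-1}\quad(m\ge1)
\]
solves it. The equation $LT=TL$ reads $T_{n+1,m}=T_{n,m-1}$ for $m\ge1$ and $T_{n+1,0}=0$. So $T$ is constant along each diagonal and zero below the main diagonal, and a lower triangular such $T$ is scalar. To make $B$ and $B+I$ invertible we add $3I$, which cancels in every commutator. For the true problem, however, $B=3I+L$ fails.

\begin{example}\label{ex:shift}
Let $T=\langle\cdot,e_0\rangle e_0$. Then $CT=TC$, $LT=0$, and $TL=\langle\cdot,e_1\rangle e_0=c_1^{-1}\langle C\,\cdot,e_1\rangle e_0$. So $T$ is an admissible idempotent for $(3I+L,C)$, and $\mathcal S(3I+L,C)$ is decomposable.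
\end{example}

The reason is that a bound $O(c_m)$ on column $m$ says nothing about finitely many columns, and $L$ involves $e_0$ only in column $1$. To constrain the action of $T$ on a fixed vector $e_p$, this vector must occur in $Be_m$ for infinitely many $m$, with a coefficient that is small enough for boundedness but far above the noise level $c_{m-1}$. So we need a map $\nu$ from $\{1,2,\dots\}$ to $\{0,1,\dots\}$ with infinite fibers, and weights $w_m$. Let $\nu(m)$ be the exponent of $2$ in $m$, and put
\[
J_p=\{m\ge1:\nu(m)=p\},\qquad w_m=2^{-m^2},\qquad Ve_0=0,\qquad Ve_m=w_me_{\nu(m)}\quad(m\ge1).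
\]
The sets $J_0,J_1,\dots$ are infinite and partition the positive integers. Since $\sum_{m\ge1}w_m<\sum_{m\ge1}2^{-m}=1$, we have $\|V\|\le\sum_m w_m<1$. For $0<\theta\le1$ define
\[
B_\theta=3I+L+\theta V,\qquad \mathcal S_\theta=\mathcal S(B_\theta,C).
\]
As $\|L+\theta V\|<2$, both $B_\theta$ and $B_\theta+I$ are invertible by the Neumann series; this is the only use of $\theta\le1$. Rows $0$ to $3$ and columns $0$ to $8$ of $L+\theta V$ are
\[
\begin{pmatrix}
0&1+\theta w_1&0&\theta w_3&0&\theta w_5&0&\theta w_7&0\\
0&0&1+\theta w_2&0&0&0&\theta w_6&0&0\\
0&0&0&1&\theta w_4&0&0&0&0\\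
0&0&0&0&1&0&0&0&\theta w_8
\end{pmatrix}.
\]
Besides $\sum_mw_m<1$, the monotonicity of $(c_m)$ and $\sum_mc_m<\infty$, the proof uses three limits as $m\to\infty$:
\begin{align*}
\text{(a)}\quad&\frac{c_{m-1}}{w_m}=2^{\,m^2-(m-1)^3}\to0,\quad\text{hence also }\frac{c_m}{w_m}\to0;\\
\text{(b)}\quad&\frac{c_m/c_{m-1}}{w_m}=2^{-(3m^2-3m+1)+m^2}=2^{-(2m^2-3m+1)}\to0;\\
\text{(c)}\quad&\frac1{w_m}\sum_{j>m}w_j=\sum_{i\ge1}2^{-2mi-i^2}\le2^{-2m}\sum_{i\ge1}2^{-i^2}\to0.
\end{align*}
The mechanism is visible on operators of the kind that spoiled Example~\ref{ex:shift}.

\begin{example}[rank one]\label{ex:rankone}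
No operator of rank one is admissible for $(B_\theta,C)$. Let $T=f(\cdot)\,x$ be admissible with $x\ne0$, and write $f_m=f(e_m)$. Applying $CT=T'C$ to $e_m$ gives $|f_m|\,\|Cx\|\le\|T'\|c_m$, so $f_m=O(c_m)$. Applying $B_\theta T-TB_\theta=XC$ to $e_m$ gives $f_mB_\theta x-f(B_\theta e_m)x=c_mXe_m$, so
\[
f(B_\theta e_m)=3f_m+f_{m-1}+\theta w_mf_{\nu(m)}=O(c_m).
\]
Hence $\theta w_m|f_{\nu(m)}|=O(c_{m-1})=o(w_m)$ by (a). Fix $p$, divide by $\theta w_m$, and let $m\to\infty$ in $J_p$. The left side is constantly $|f_p|$, so $f_p=0$. Thus $f=0$.
\end{example}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proofA}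

The last assertion of the theorem is \eqref{eq:sums}. Let $P\in\mathrm{Hom}(\mathcal S_\theta,\mathcal S_{\theta'})$ with $0<\theta,\theta'\le1$, let $T,X,T'$ be as in Lemma~\ref{lem:reduction} for $B=B_\theta$, $B'=B_{\theta'}$, and let $M=\max(\|T\|,\|T'\|,\|X\|)$. We run the argument of Example~\ref{ex:rankone} on each row of $T$. What changes is the term $B'T$. In rank one its $m$-th column was $O(c_m)$; now it brings in infinitely many other rows, and one of them contributes at the critical order $w_m$.

\medskip\noindent\emph{The equations in coordinates.} From $c_nT_{nm}=c_mT'_{nm}$ we get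
\begin{equation}\label{eq:tri}
|T_{nm}|\le M\,\frac{c_m}{c_n},\qquad |T_{nm}|\le M\qquad(n,m\ge0).
\end{equation}
For $x=\sum x_je_j$ we have $\langle Lx,e_n\rangle=x_{n+1}$ and $\langle Vx,e_n\rangle=\sum_{j\in J_n}w_jx_j$. With $x=Te_m$ this gives the entries of $B'T$, while $Be_m=3e_m+e_{m-1}+\theta w_me_{\nu(m)}$ gives those of $TB$. The terms $3T_{nm}$ cancel, and $|(XC)_{nm}|=c_m|X_{nm}|$. So $B'T-TB=XC$ yields, for $n\ge0$ and $m\ge1$,
\begin{equation}\label{eq:entry}
\Bigl|\,T_{n+1,m}+\theta'\sum_{j\in J_n}w_jT_{jm}-T_{n,m-1}-\theta w_mT_{n,\nu(m)}\Bigr|\le Mc_m .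
\end{equation}

\medskip\noindent\emph{Only $j=m$ matters in the sum.} For $1\le j<m$ the entry $T_{jm}$ lies above the diagonal and is small: $|T_{jm}|\le Mc_m/c_j\le Mc_m/c_{m-1}$. For $j>m$ the entry is merely bounded, but the weight is small. By (b) and (c),
\begin{equation}\label{eq:tail}
\sum_{j\ge1,\ j\ne m}w_j|T_{jm}|\le M\frac{c_m}{c_{m-1}}\sum_{j\ge1}w_j+M\sum_{j>m}w_j=o(w_m)\qquad(m\to\infty).
\end{equation}

\medskip\noindent\emph{Step 1: $T$ is diagonal.} Fix $n,p\ge0$ and let $m\to\infty$ in the infinite set $J_p$, so that $\nu(m)=p$. By \eqref{eq:tri} and (a),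
\[
|T_{n,m-1}|\le\frac{M}{c_n}\,c_{m-1}=o(w_m),\qquad |T_{n+1,m}|\le\frac{M}{c_{n+1}}\,c_m=o(w_m),\qquad Mc_m=o(w_m).
\]
In the sum in \eqref{eq:entry} the term $j=m$ occurs exactly when $m\in J_n$, that is, when $n=p$, and the other terms are $o(w_m)$ by \eqref{eq:tail}. Dividing \eqref{eq:entry} by $w_m$, we obtain
\[
\theta'\delta_{np}T_{mm}-\theta T_{np}\to0\qquad(m\to\infty,\ m\in J_p),
\]
where $\delta_{np}$ is the Kronecker delta. For $n\ne p$ this says $T_{np}=0$, because $\theta>0$. So $T$ is diagonal; put $t_m=T_{mm}$. For $n=p$ it says
\begin{equation}\label{eq:limit}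
\theta t_p=\lim_{m\to\infty,\ m\in J_p}\theta' t_m\qquad(p\ge0).
\end{equation}

\medskip\noindent\emph{Step 2: the diagonal converges.} The limits in \eqref{eq:limit} are taken along disjoint sets and could differ; the shift ties them together. Put $n=m-1$ in \eqref{eq:entry} with $m\ge3$. Since $2^{\nu(m)}\le m<2^{m-1}$, we have $\nu(m)\ne m-1$, that is, $m\notin J_{m-1}$. As $T$ is diagonal, $T_{m-1,\nu(m)}=0$ and every term of the sum over $J_{m-1}$ vanishes. What remains is $|t_m-t_{m-1}|\le Mc_m$. Since $\sum_mc_m<\infty$, the sequence $t_m$ converges to some $t\in\mathbb C$.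

\medskip\noindent\emph{Step 3: conclusion.} By \eqref{eq:limit} and Step 2, $\theta t_p=\theta't$ for every $p$, so $T=(\theta'/\theta)\,tI$. Letting $p\to\infty$ gives $\theta t=\theta't$.

If $\theta\ne\theta'$, then $t=0$ and $T=0$. The choice $X=T'=0$ satisfies \eqref{eq:red}, and by the uniqueness in Lemma~\ref{lem:reduction} it is the only one, so $P=0$. If $\theta=\theta'$, then $T=tI$, the choice $X=0$, $T'=tI$ satisfies \eqref{eq:red}, and by uniqueness $P=tI$. Thus $\mathcal S_\theta$ is transitive, hence indecomposable. An isomorphism $\mathcal S_\theta\to\mathcal S_{\theta'}$ is a nonzero element of $\mathrm{Hom}(\mathcal S_\theta,\mathcal S_{\theta'})$, so it forces $\theta=\theta'$. \qed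

\begin{remark}[both terms of $B_\theta$ are needed]
Without $V$, that is for $\theta=0$, Step 1 fails and the system is decomposable by Example~\ref{ex:shift}. Without $L$, Step 2 fails and so does the theorem. To see this, note that $\nu(m)<m$, so the sequence $m,\nu(m),\nu(\nu(m)),\dots$ ends at $0$. Let $t_m=1$ if it passes through $1$ and $t_m=0$ otherwise, and let $Te_m=t_me_m$. Then $t_0=0$, $t_1=1$, and $t_m=t_{\nu(m)}$ for $m\ge2$. From $(VT-TV)e_m=w_m(t_m-t_{\nu(m)})e_{\nu(m)}$ for $m\ge1$ we get $VT-TV=w_1c_1^{-1}\langle C\,\cdot,e_1\rangle e_0$, and $CT=TC$. So $T\ne0,I$ is an admissible idempotent for $(3I+\theta V,C)$.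
\end{remark}

\begin{remark}[the weights must dominate $C$]
Suppose the weights were replaced by smaller ones with $\sum_mw_m/c_m<\infty$. Then $V=X_0C$ for the bounded operator $X_0e_0=0$, $X_0e_m=(w_m/c_m)e_{\nu(m)}$. By Lemma~\ref{lem:reduction}, the block matrix with $T=T'=I$ and $X=\theta X_0$ is a morphism $\mathcal S(3I+L,C)\to\mathcal S(3I+L+\theta V,C)$, and its inverse, with $X=-\theta X_0$, is a morphism in the other direction. The two systems are then isomorphic, and decomposable by Example~\ref{ex:shift}.
\end{remark}

\section{Proof of Theorem~\ref{thm:sharp}}\label{sec:proofB}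

Appending zero subspaces to two systems does not change the set of morphisms between them, so it preserves indecomposability, transitivity and non-isomorphism.

\medskip\noindent\emph{Part (1).} Let $n\le2$. An indecomposable system of $n$ subspaces in $H\ne0$ becomes, after appending zeros, an indecomposable system of three subspaces with $E_3=0$. Lemma~\ref{lem:rankone} excludes $\dim H\ge2$, so $\dim H=1$. For $n\ge3$ take the systems $(H;E_1,E_2,E_3,0,\dots,0)$ with $(H;E_1,E_2,E_3)=\mathcal S_\theta$, $0<\theta\le1$, from Theorem~\ref{thm:main}.

\medskip\noindent\emph{Part (2).} We go through the possible dimensions.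

If $\dim H=1$, every operator is scalar, so every system is transitive. If $\dim H=2$, the system $\mathcal D(\mathbb C)$ is transitive. If $3\le\dim H<\infty$, the sum $E_1+E_2$ is closed, so every system is decomposable by Proposition~\ref{prop:closed}.

Let $\dim H>\aleph_0$. Let $P_i$ be the orthogonal projection onto $E_i$, let $x\ne0$, and let $N$ be the closed span of the vectors $ux$, where $u$ runs over all words in $P_1,P_2,P_3$, the empty word included. There are countably many words, so $N$ is separable and $0\ne N\ne H$. The space $N$ is invariant under the self-adjoint operators $P_i$, so the orthogonal projection $R$ onto $N$ commutes with them, and $R(E_i)=RP_i(H)=P_iR(H)\subset E_i$. Thus $R$ is an idempotent endomorphism other than $0$ and $I$, and the system is decomposable.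

Let $\dim H=\aleph_0$. Theorem~\ref{thm:main} gives transitive systems and at least continuum many isomorphism classes of indecomposable ones. For the upper bound, all such spaces $H$ are unitarily equivalent, so we may fix one. It has the cardinality of the continuum, and so does the set of sequences in it. Every closed subspace of $H$ is the closed span of a sequence, so there are at most continuum many closed subspaces and at most continuum many triples of them. \qed

\begin{thebibliography}{9}

\bibitem{Brenner}
S.~Brenner (1967).

\bibitem{EW}
Masatoshi Enomoto and Yasuo Watatani, \emph{Relative position of four subspaces in a Hilbert space}, arXiv:math/0404545 (2004).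

\bibitem{Gabriel}
P.~Gabriel, \emph{Unzerlegbare Darstellungen I}, Manuscripta Math. \textbf{6} (1972).

\end{thebibliography}
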